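# Plane curves through the 49 points of the Klein configuration

## 1. The 21 quadruple points and the value 9/2

### 1.1 Waldschmidt constants, blowups and nef classes

Fix finitely many points in the plane. How small can the degree of a curve be, compared with $m$, if it passes at least $m$ times through each of them?

**Definition (Waldschmidt constant).** Let $I\subset\mathbb C[x,y,z]$ be the radical ideal of points $p_1,\dots,p_r\in\mathbb P^2$. Its $m$-th symbolic power $I^{(m)}=\bigcap_i I(p_i)^m$ is generated by the forms vanishing to order at least $m$ at every $p_i$. Let $\alpha(J)$ be the least degree of a nonzero element of a homogeneous ideal $J$. Put $\widehat\alpha(I)=\lim_{m\to\infty}\alpha(I^{(m)})/m$.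

Multiplying forms gives $\alpha(I^{(m+m')})\le\alpha(I^{(m)})+\alpha(I^{(m')})$, so the limit exists and equals the infimum of the numbers $\alpha(I^{(m)})/m$. Hence every single curve gives an upper bound. Lower bounds come from the blowup $X$ of the points. Let $H$ be the pullback of a line and $E_{p_i}$ the exceptional curves. A nonzero form of degree $\delta$ in $I^{(m)}$ gives an effective divisor of class $\delta H-m\sum E_{p_i}$, and conversely. A class $N$ is **nef** if $N\cdot\Gamma\ge0$ for every irreducible curve $\Gamma$. If $N$ is nef, then $N\cdot(\delta H-m\sum E_{p_i})\ge0$, and this bounds $\delta/m$ from below.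

**Example.** For the three coordinate points, $xyz$ has degree $3$ and multiplicity $2$ at each point, so $\widehat\alpha\le\frac32$. The class $2H-E_1-E_2-E_3$ is nef: it is the sum of the exceptional curve $E_1$ and the proper transforms $H-E_1-E_2$, $H-E_1-E_3$ of two lines, and it meets these three curves in $1$, $0$, $0$. So $2\delta\ge3m$, and $\widehat\alpha=\frac32$.

### 1.2 The Klein group and its 21 mirrors

Let $G\subset\mathrm{PGL}(3,\mathbb C)$ be the Klein group, the simple group of order $168$ acting on $\mathbb P^2$ as the automorphism group of the quartic $x^3y+y^3z+z^3x=0$. Its preimage in $\mathrm{GL}(3,\mathbb C)$ contains the complex reflection group $W$ of order $336$ (Shephard–Todd $G_{24}$), acting on $V=\mathbb C^3$. The mirrors of its $21$ reflections are the lines of the Klein configuration $\mathcal K$. The singular points of $\mathcal K$ are exactly $21$ quadruple points and $28$ triple points; there are no double points. Let $I_{\mathcal K}$ be the ideal of these $49$ points.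

Let $X$ be the blowup of all $49$ points, $E_4$ the sum of the exceptional curves over the quadruple points, and $E_3$ the sum over the triple points. Then
$$H^2=1,\quad E_4^2=-21,\quad E_3^2=-28,\quad K_X=-3H+E_4+E_3,$$
and $H,E_4,E_3$ are pairwise orthogonal. The proper transform of $\mathcal K$ is $A=21H-4E_4-3E_3$. The group $G$ acts on $X$. A **$G$-irreducible curve** is a reduced curve whose components form one $G$-orbit. An invariant effective divisor is a nonnegative integral combination of $G$-irreducible curves.

We recall the following facts about $G\cong\mathrm{PSL}_2(7)$. It is perfect, and its nontrivial elements have orders $2,3,4,7$. Its $21$ involutions form one conjugacy class. The normalizer of a Sylow $3$-subgroup has order $6$. The normalizer of a Sylow $7$-subgroup is nonabelian of order $21$, so an element of order $7$ is conjugate to its square.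

We also recall two facts about a finite reflection group on a complex vector space. Its invariant ring is a polynomial ring (Chevalley–Shephard–Todd); if the generators have degrees $e_i$, the group has order $\prod e_i$ and $\sum(e_i-1)$ reflections. The stabilizer of a vector is generated by the reflections fixing it (Steinberg). For instance, $S_3$ acting on $\mathbb C^2$ has degrees $2,3$ and three reflections. The symmetry group of a square has basic invariants $x_1^2+x_2^2$ and $x_1^2x_2^2$, of degrees $2,4$, and four reflections.

For $W$ we have $\mathbb C[V]^W=\mathbb C[\Phi_4,\Phi_6,\Phi_{14}]$, with $\deg\Phi_i=i$.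

**Step 1: equations of invariant curves.** This step turns questions about curves into linear algebra with three polynomials. Since $|W|=336$ and $W$ maps onto $G$, the scalars in $W$ are $\pm1$. There are $21$ reflections and $21$ mirrors, so every reflection has order $2$ and determinant $-1$. Hence $W=\widetilde G\times\{\pm1\}$ with $\widetilde G=W\cap\mathrm{SL}_3\cong G$. A $G$-stable plane curve has an equation that is an eigenvector of $\widetilde G$, hence $\widetilde G$-invariant, because $G$ is perfect. If its degree is even, $-1$ acts trivially and the equation is $W$-invariant. Suppose its degree is odd and $r$ is a reflection. Then $-r\in\widetilde G$, so $F\circ(-r)=F$, so $F\circ r=-F$, and $F$ vanishes on the mirror of $r$. Thus an odd-degree invariant vanishes on all $21$ mirrors; a $G$-irreducible curve containing the $G$-stable curve $\mathcal K$ equals $\mathcal K$. We conclude: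

(1.1) *Every $G$-irreducible plane curve other than $\mathcal K$ has even degree and an equation in $\mathbb C[\Phi_4,\Phi_6,\Phi_{14}]$; in particular its degree is at least $4$.*

**Step 2: the stabilizer of a singular point.** This step identifies the local symmetry. Let $p=[v]$ lie on exactly $k\in\{3,4\}$ mirrors. By Steinberg, $W_v$ is generated by the $k$ reflections fixing $v$. Let $U$ be a $W_v$-stable complement of $\mathbb Cv$. Then $W_v$ acts faithfully on $U$ as a reflection group with exactly $k$ reflections, and it fixes no nonzero vector of $U$, since distinct mirrors through $v$ meet only in $\mathbb Cv$. So its degrees satisfy $e_1,e_2\ge2$, $e_1+e_2=k+2$ and $|W_v|=e_1e_2$. For $k=3$ they are $2,3$. For $k=4$ they are $2,4$, because $3,3$ would give order $9$, impossible for a group containing involutions. The action on $U$ is irreducible: otherwise $W_v$ would be a product of two rank-one groups generated by reflections of order $2$, of order $4$. Therefore $p$ is the only fixed point of $W_v$ in $\mathbb P^2$. Also $W_v$ injects into $G$, since a scalar fixing $v$ is $1$. A nonabelian group of order $6$ is $S_3$, and a nonabelian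 group of order $8$ generated by involutions is dihedral.

**Step 3: transitivity.** We need the exceptional curves of each kind to form one orbit. For $k=4$, $W_v$ maps onto a Sylow $2$-subgroup. Sylow subgroups are conjugate and each has only one fixed point, so $G$ is transitive on the quadruple points. For $k=3$, the subgroup $P\subset W_v$ of order $3$ is a Sylow $3$-subgroup of $G$, normal in $W_v$, and $|N_G(P)|=6$. So $W_v$ maps onto $N_G(P)$; these normalizers are conjugate, each with one fixed point, and $G$ is transitive on the triple points. By orbit counting, the stabilizers in $G$ are exactly the $W_v$, of orders $168/21=8$ and $168/28=6$. Finally, the map sending a reflection to its image in $G$ is injective, because $-r$ is not a reflection. So it is a bijection from the $21$ reflections to the $21$ involutions, which form one class. Hence $G$ is transitive on the $21$ lines. So $A,E_4,E_3$ are $G$-irreducible, and the class of any $G$-irreducible curve has the form $dH-aE_4-bE_3$.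

**Step 4: counting vanishing conditions.** Choose coordinates with $x_0(v)=1$, $x_0|_U=0$, and $x_1,x_2$ coordinates on $U$. If $F$ is $W$-invariant, then $F(1,x_1,x_2)$ is $W_v$-invariant, hence a polynomial in basic invariants of degrees $2,4$ (respectively $2,3$). By transitivity it is enough to impose vanishing at one point of each kind. So, for even-degree invariants, vanishing to order at least $k$ at all quadruple (respectively triple) points costs at most
$$c_4(k)=\#\{(i,j):2i+4j<k\}\qquad\bigl(\text{respectively } c_3(k)=\#\{(i,j):2i+3j<k\}\bigr)$$
linear conditions. Since the lowest-order term is itself a polynomial in the basic invariants: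

(1.2) *For an invariant form of even degree, the multiplicity at quadruple points is even, and the multiplicity at triple points is never $1$.*

### 1.3 An invariant curve of degree 18

The invariants of degree $18$ are spanned by $\Phi_4^3\Phi_6,\ \Phi_4\Phi_{14},\ \Phi_6^3$. Since $c_4(4)=2$ (from $(0,0)$ and $(1,0)$), some nonzero combination vanishes to order at least $4$ at all quadruple points. Hence there is an effective invariant divisor $B$ of class $18H-4E_4$.

**Lemma 1.1.** $B$ is $G$-irreducible and reduced.

Proof. We have $B^2=324-336<0$, so some $G$-irreducible component $C=dH-aE_4-bE_3$ of $B$ has $C\cdot B<0$. Since $B\cdot E_4=84$ and $B\cdot E_3=0$, $C$ is neither $E_4$ nor $E_3$, so $4\le d\le18$. Hence $C\ne A$, and $d$ and $a$ are even by (1.1), (1.2). From $C\cdot B=18d-84a<0$ we get $a>3d/14$. From $A\cdot C=21(d-4a-4b)\ge0$ we get $d\ge4a+4b$. Thus $4a\le d<14a/3$. For $a=2$ this gives $d=8$; for $a=4$ it gives $d\in\{16,18\}$; for $a\ge6$ it gives $d\ge24$, which is too large. The invariants of degree $8$ and $16$ are spanned by $\Phi_4^2$ and by $\Phi_4^4,\Phi_4\Phi_6^2$, so they are divisible by $\Phi_4$. A reduced $G$-irreducible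 curve of degree $8$ or $16$ cannot contain the $G$-stable curve $\Phi_4=0$, of positive degree at most $4$. So $d=18$, $a=4$, and $18\ge16+4b$ gives $b=0$. Then $B-C$ is effective of class $0$, so $B=C$. $\square$

### 1.4 The easy case

**Lemma 1.2 (nefness test).** Let $N$ be a $G$-invariant class such that a positive multiple of $N$ is represented by a nonnegative combination of $G$-irreducible curves $C_i$ with $N\cdot C_i\ge0$. Then $N$ is nef.

Proof. An irreducible curve $\Gamma$ outside all $C_i$ has $N\cdot\Gamma\ge0$. If $\Gamma\subset C_i$, all components of $C_i$ have the same intersection number with $N$, by invariance, so $N\cdot\Gamma$ is a positive fraction of $N\cdot C_i\ge0$. $\square$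

**Proposition 1.3.** The ideal $I_4$ of the $21$ quadruple points has $\widehat\alpha(I_4)=\frac92$, and $\alpha(I_4^{(4)})=18$.

Proof. The curve $B$ gives $\alpha(I_4^{(4)})\le18$, so $\widehat\alpha(I_4)\le\frac{18}4=\frac92$. Put $N=14H-3E_4$. Then
$$12N=168H-36E_4=2A+7B+6E_3,\qquad N\cdot A=42,\quad N\cdot B=0,\quad N\cdot E_3=0,$$
so $N$ is nef by Lemma 1.2. A nonzero form of degree $\delta$ in $I_4^{(m)}$ gives $0\le N\cdot(\delta H-mE_4)=14\delta-63m$, that is, $\delta\ge\frac92m$. $\square$

The curve $B$ did two jobs: it attained the bound, and it was part of an effective divisor certifying that $N$ is nef. What changes when the $28$ triple points join?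

## 2. All 49 points and the class $28H-2E_4-5E_3$

### 2.1 Where 13/2 comes from

Consider $sH-E_4-E_3$ with $s$ rational. Since $A\cdot(sH-E_4-E_3)=21(s-8)$, the lines must split off as soon as $s<8$. As $A^2=441-336-252=-147$, removing them until the rest is orthogonal to $A$ gives
$$P_s=sH-E_4-E_3-\tfrac{8-s}7A,\qquad P_s^2=s^2-49+3(s-8)^2=(2s-13)(2s-11).$$
At $s=\frac{13}2$ the class $P_s$ equals $\frac1{14}D$, where
$$D=28H-2E_4-5E_3,\qquad D^2=784-84-700=0,\qquad D\cdot A=588-168-420=0 .$$

**Upper bound.** Let $\frac{13}2<s<8$. Then $P_s^2>0$ and $P_s\cdot H=s-3(8-s)=4s-24>0$. For large divisible $j$ we have $h^2(jP_s)=h^0(K_X-jP_s)=0$, because $(K_X-jP_s)\cdot H<0$ and $H$ is nef. Riemann–Roch then makes $jP_s$ effective. Adding $j\frac{8-s}7A$, so is $j(sH-E_4-E_3)$, so $\widehat\alpha(I_{\mathcal K})\le s$. Letting $s\to\frac{13}2$ gives $\widehat\alpha(I_{\mathcal K})\le\frac{13}2$.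

**Lower bound, if $D$ is nef.** A nonzero form of degree $\delta$ in $I_{\mathcal K}^{(m)}$ then gives
$$0\le D\cdot(\delta H-mE_4-mE_3)=28\delta-42m-140m=28\bigl(\delta-\tfrac{13}2m\bigr).\tag{2.1}$$

So everything depends on whether $D$ is nef. That $D$ is nef, and therefore $\widehat\alpha(I_{\mathcal K})=\frac{13}2$, is a conjecture in Thomas Bauer, Sandra Di Rocco, Brian Harbourne, Jack Huizenga, Alexandra Seceleanu and Tomasz Szemberg, "Negative curves on symmetric blowups of the projective plane, resurgences and Waldschmidt constants", arXiv:1609.08648 (2016). The bounds given with the problem are $\frac{661}{102}\le\widehat\alpha(I_{\mathcal K})\le\frac{13}2$; nothing below uses the lower one. We shall prove the following.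

**Theorem 2.** $D$ is nef, and $\widehat\alpha(I_{\mathcal K})=\frac{13}2$.

**Theorem 3.** The only irreducible curves $C\subset X$ with $D\cdot C=0$ are the proper transforms of the $21$ lines. Hence no positive multiple of $D$ is effective (in particular $D$ is nef but not semiample), and $\alpha(I_{\mathcal K}^{(m)})>\frac{13}2m$ for every $m\ge1$: the infimum $\frac{13}2$ is never attained.

**Theorem 4.** $I_{\mathcal K}$ is generated by three octics, and its asymptotic resurgence is $\frac8{13/2}=\frac{16}{13}$.

Theorem 1 is an inequality for invariant curves; it is stated in Section 4, once the fibration it refers to exists.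

### 2.2 Repeating the easy proof

To use Lemma 1.2 we need an effective divisor in some $|jD|$. We count invariants, as we did for $B$. The number of monomials $\Phi_4^i\Phi_6^l\Phi_{14}^k$ of degrees $28,56,84$ is $5,14,28$. The numbers of conditions are
$$c_4(2)+c_3(5)=1+4=5,\qquad c_4(4)+c_3(10)=2+12=14,\qquad c_4(6)+c_3(15)=4+24=28 .$$
For $j=1,2,3$ the count of conditions equals the number of forms, so no divisor is forced. By Theorem 3 there is none for any $j$, so an effective certificate for $D$ does not exist. The proof must instead test $D$ against every invariant curve at once.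

### 2.3 Coordinates adapted to $D$

Which invariant classes are orthogonal to $A$ and have square zero? The class $xH-yE_4-zE_3$ is orthogonal to $A$ when $x=4(y+z)$. Its square is then $16(y+z)^2-21y^2-28z^2=-(5y-2z)(y-6z)$. So there are two isotropic lines, one spanned by $D$ and the other by
$$D'=28H-6E_4-E_3 .$$
Their intersection numbers are
$$D^2=D'^2=0,\quad D\cdot D'=784-252-140=392,\quad D\cdot A=D'\cdot A=0,\quad A^2=-147.$$
For $C=dH-aE_4-bE_3$ put
$$k=-\tfrac1{14}D\cdot C=3a+10b-2d,\quad n=\tfrac1{28}D'\cdot C=d-\tfrac92a-b,\quad e=\tfrac1{21}A\cdot C=d-4a-4b .$$
Since $D,D',A$ form a basis of the span of $H,E_4,E_3$,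
$$C=\tfrac n{14}D-\tfrac k{28}D'-\tfrac e7A .\tag{2.2}$$
Reading off coefficients, and squaring, we get
$$d=2n-k-3e,\qquad a=\tfrac17\bigl(n-\tfrac32k-4e\bigr),\qquad C^2=-2kn-3e^2.\tag{2.3}$$
If $C\ne A,E_3,E_4$ is $G$-irreducible, then $d$ and $a$ are even. So $n$ is an integer, $e=d-4a-4b$ is even, and $k=2n-3e-d$ is even.

### 2.4 Where adjunction stops

If $D$ is not nef, then summing over the $G$-orbit of a curve on which $D$ is negative gives a $G$-irreducible $C$ with $k\ge1$, and as we shall see $n\ge1$. Then $C^2\le-2kn$, which is very negative. The first tool against very negative curves is adjunction: $C^2+K_X\cdot C\ge-2\cdot\#\{\text{components}\}\ge-336$. Now $K_X\cdot D=98$, $K_X\cdot D'=70$, $K_X\cdot A=105$, so (2.2) gives $K_X\cdot C=7n-\frac52k-15e$. The smallest even value is $k=2$. There $C^2=-4n-3e^2$, and the term $7n$ beats $-4n$. Concretely, for $s\ge1$ take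
$$C_s=4H-E_3+sD=(4+28s)H-2sE_4-(1+5s)E_3 .$$
It passes (1.1) and (1.2), and it satisfies $A\cdot C_s=0$ and $D\cdot C_s=-28$. Yet $C_s^2+K_X\cdot C_s=(-12-56s)+(16+98s)=4+42s>0$. Adjunction excludes none of these classes, starting with $C_1=32H-2E_4-6E_3$.

By (2.2), a class $R$ contributes $\frac{R\cdot D}{14}n$ to $R\cdot C$. So we want an inequality $C^2+R\cdot C\ge0$ with $R\cdot D<56$, while adjunction has $K_X\cdot D=98$. The idea is to exploit the other isotropic class: $D'$ turns out to move in a pencil with multiple fibers, and counting the tangencies of $C$ with that pencil gives such an $R$.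

## 3. The pencil of $6D'$ and its fibers of multiplicity 2, 3 and 7

**Step 1: $D'$ is nef.** Here the easy method works:
$$6D'=168H-36E_4-6E_3=2A+7B,\qquad D'\cdot A=0,\qquad D'\cdot B=504-504=0,$$
so Lemma 1.2 applies. Also $D'\cdot E_4=126$ and $D'\cdot E_3=28$.

**Step 2: invariant curves orthogonal to $D'$.** This controls everything that can occur in a fiber.

**Lemma 3.1.** A $G$-irreducible curve $\Gamma\ne A,B$ with $D'\cdot\Gamma=0$ has class $qD'$ with $q\ge2$ an integer.

Proof. $\Gamma\ne E_3,E_4$. Write $\Gamma=dH-aE_4-bE_3$. In $0=6D'\cdot\Gamma=2A\cdot\Gamma+7B\cdot\Gamma$ both terms are nonnegative, so both vanish: $d=4a+4b$ and $3d=14a$. Hence $a=\frac{6d}{28}$, $b=\frac d{28}$ and $\Gamma=qD'$ with $q=b$ an integer, $q\ge1$ as $d>0$. By (1.2), $b\ne1$. $\square$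

**Lemma 3.2.** Let $N$ be a $G$-invariant effective divisor of class $\nu D'$, $\nu\in\mathbb Z_{\ge0}$. Then $N=c\cdot\frac{2A+7B}6+\sum\Gamma_i$ with $\Gamma_i$ as in Lemma 3.1, of class $q_iD'$, where $c=\nu-\sum q_i\ge0$ and $6\mid c$.

Proof. Since $D'$ is nef and $D'\cdot N=0$, every component is orthogonal to $D'$. So $N=rA+sB+\sum\Gamma_i$ with $r,s\ge0$, and $rA+sB$ has class $cD'$. The classes $A,B$ are linearly independent and $cD'=\frac c6(2A+7B)$, so $r=\frac c3$ and $s=\frac{7c}6$. Thus $c\ge0$, and integrality of $s$ gives $6\mid c$. $\square$

**Step 3: two more members.** We produce divisors in $|2D'|$ and $|3D'|$ by counting. Monomials of degree $56$ are solutions of $2i+3j+7k=28$; for $k=0,\dots,4$ there are $5+4+3+1+1=14$. Conditions: $c_4(12)+c_3(2)=(6+4+2)+1=13$. Monomials of degree $84$ are solutions of $2i+3j+7k=42$; for $k=0,\dots,6$ there are $8+6+5+4+3+1+1=28$. Conditions: $c_4(18)+c_3(3)=(9+7+5+3+1)+2=27$. So there are invariant effective divisors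
$$G_3\in|56H-12E_4-2E_3|=|2D'|,\qquad G_2\in|84H-18E_4-3E_3|=|3D'| .$$
In Lemma 3.2, $\nu=2,3$ forces $c=0$, and all $q_i\ge2$, so there is exactly one $\Gamma_i$. Hence $G_3$ and $G_2$ are each $G$-irreducible and reduced.

**Step 4: the fibration.** $G_2$ and $G_3$ have different classes, so they share no component, and $G_2\cdot G_3=6D'^2=0$; so they are disjoint. Both $2G_2$ and $3G_3$ lie in $|6D'|$. The ratio of the two sections is a morphism
$$\varphi:X\to\mathbb P^1$$
with fiber class $F=6D'$. It is $G$-invariant, being a ratio of invariant forms. The components of $A$ have intersection number $0$ with $F$, so they are contracted, and by invariance they lie in one fiber. That fiber is an invariant divisor of class $6D'$ containing $A$; in Lemma 3.2 this forces $c=6$, so it is $2A+7B$. Thus $\varphi$ has the three distinct fibers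
$$2G_2,\qquad3G_3,\qquad2A+7B,\tag{3.1}$$
over points that we call $p_2,p_3,p_7$. By Lemma 3.1, a $G$-irreducible curve lies in a fiber if and only if it is $A$, $B$ or of class $qD'$; every other $G$-irreducible curve $C$ has $D'\cdot C>0$.

## 4. Tangencies of an invariant curve with the pencil

**Theorem 1.** Let $C=dH-aE_4-bE_3$ be a $G$-irreducible curve on $X$, $C\ne E_4$, not contained in a fiber of $\varphi$. Then
$$C^2+L\cdot C\ge0,\qquad L=8H-2E_4-E_3 .$$

**Example.** First consider a fibration without multiple fibers: the first projection $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$, with fiber $F$, and $S$ the other ruling. Let $C\sim\alpha S+\beta F$ be smooth, connected and not a fiber. The points where $C$ is tangent to a fiber are the zeros on $C$ of $dt\wedge dh$, a section of $(K+2F+C)|_C=(C-2S)|_C$. This degree is $C^2-2S\cdot C=2\alpha\beta-2\beta$. Since $C$ has genus $(\alpha-1)(\beta-1)$, Hurwitz gives the same number: $2(\alpha-1)(\beta-1)-2+2\alpha=2\alpha\beta-2\beta$. On $X$, multiple fibers lower the count: if $t=g^m$ then $dt=mg^{m-1}dg$ already vanishes on the fiber, and we may divide.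

**Step 1: the divided one-form.** The natural map $\varphi^*\Omega_{\mathbb P^1}=\mathcal O(-2F)\to\Omega_X$ sends a generator to $dt$. Along a fiber component of multiplicity $m$ with equation $g$, $t=ug^m$ with $u$ a unit at a general point, and $dt=g^{m-1}(mu\,dg+g\,du)$. So the map vanishes along $G_2+2G_3+A+6B$ and gives $\omega\in H^0(\Omega_X\otimes\mathcal O(-M))$ with
$$M=-2F+G_2+2G_3+A+6B=(-12+3+4)D'+A+6B=-11H+2E_4+2E_3.\tag{4.1}$$
The multiplicities $2,3,7$ enter as follows. Since $G_2=\frac12F$, $2G_3=\frac23F$ and $6B=\frac67(F-2A)$ numerically, $M=\bigl(-2+\frac12+\frac23+\frac67\bigr)F-\frac57A=\frac1{42}F-\frac57A$. The coefficient $\frac1{42}$ is positive, and $M\cdot D=\frac6{42}\cdot392=56$.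

**Step 2: restriction to $C$.** Let $h$ be a local equation of $C$. Replacing $h$ by $uh$ with $u$ a unit changes $dh|_C$ into $u\,dh|_C$, so $\tau=\omega\wedge dh|_C$ is a well-defined section of $\mathcal O_X(K_X-M+C)|_C$. It vanishes identically on no component of $C$. Indeed, no component lies in a fiber, because $\varphi$ is invariant and the components form one orbit. So at a general point of each component the fibers are reduced, $\omega$ is a unit times $dt$, and $dt$ restricted to $C$ is nonzero. A line bundle on a reduced projective curve that has a section vanishing identically on no component has nonnegative degree, so already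
$$C^2+(K_X-M)\cdot C\ge0,\qquad K_X-M=8H-E_4-E_3.\tag{4.2}$$

**Step 3: an involution fixing $E_4$ pointwise.** To gain $E_4$ we need symmetry. At a quadruple point, all $W_v$-invariants on $U$ have even degree. So $W_v$ and $\langle W_v,-1_U\rangle$ have the same invariant ring, hence the same order, and $-1_U\in W_v$. This is an element $\iota\in G$ acting by $(x_1,x_2)\mapsto(-x_1,-x_2)$. On the blowup put $x_1=u$, $x_2=uw$ (or exchange the roles). Then $E=\{u=0\}$ and $\iota(u,w)=(-u,w)$.

**Step 4: $\tau$ is divisible on $C$ by the local equation of $E_4$.** Let $p\in C\cap E$ with $E$ a component of $E_4$. Translating $w$, take analytic coordinates $(u,v)$ at $p$ with $E=\{u=0\}$, $\iota(u,v)=(-u,v)$. We first show that an $\iota$-invariant effective divisor germ not containing $E$ has an $\iota$-invariant equation. Let $g$ be an equation, so $g\circ\iota=\epsilon g$ with $\epsilon$ a unit. Applying $\iota$ again, $\epsilon\cdot(\epsilon\circ\iota)=1$, so $\epsilon(p)=\pm1$. If $\epsilon(p)=1$, then $g+g\circ\iota=(1+\epsilon)g$ is an invariant equation. If $\epsilon(p)=-1$, then $g-g\circ\iota=(1-\epsilon)g$ is an anti-invariant equation; it is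 odd in $u$, so divisible by $u$, and the germ contains $E$, a contradiction.

Neither $C$ nor any fiber contains $E$. So we may choose an equation $h=h(u^2,v)$ of $C$ and an equation $m=m(u^2,v)$ of $G_2+2G_3+A+6B$. A local coordinate $t$ on $\mathbb P^1$ pulls back to an invariant function $T(u^2,v)$. With subscripts for the derivatives in the two arguments,
$$dt=2uT_1\,du+T_2\,dv .$$
By Step 1, $m$ divides both coefficients. It is prime to $u$, so it divides $T_1$ and $T_2$. With $P=T_1/m$, $Q=T_2/m$ we get $\omega=dt/m=2uP\,du+Q\,dv$. Since $dh=2uh_1\,du+h_2\,dv$,
$$\omega\wedge dh=2u\,(Ph_2-Qh_1)\,du\wedge dv .$$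
So $\tau$ is divisible by $u$ on $C$.

**Step 5: degrees.** Since $C$ contains no component of $E_4$, $u$ is a nonzerodivisor on $C$. So $\tau/u$ is a section of $\mathcal O_X(K_X-M-E_4+C)|_C$ that vanishes identically on no component. Hence $C^2+(K_X-M-E_4)\cdot C\ge0$. Finally $K_X-M-E_4=8H-2E_4-E_3=L$. $\blacksquare$

## 5. $D$ is nef

Suppose $D$ is not nef. Summing over a $G$-orbit gives a $G$-irreducible $C$ with $D\cdot C<0$.

**Step 1: $C$ is not in a fiber.** We must make sure that Theorem 1 applies. We have
$$D\cdot E_4=42,\quad D\cdot E_3=140,\quad D\cdot A=0,\quad D\cdot B=504-168=336,\quad D\cdot D'=392 .$$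
So $C$ is none of $E_3,E_4,A,B$ and is not of class $qD'$. By Section 3, $C$ lies in no fiber and $D'\cdot C>0$. Hence $d>0$. In the coordinates of Section 2.3, $k,n,e$ are integers with $n\ge1$, $e\ge0$ even and $k\ge1$ even, so $k\ge2$.

**Step 2: Theorem 1 in coordinates.** Since $L\cdot D=224-84-140=0$, $L\cdot D'=224-252-28=-56$ and $L\cdot A=168-168-84=-84$, (2.2) gives $L\cdot C=2k+12e$. With (2.3), Theorem 1 becomes $-2kn-3e^2+2k+12e\ge0$, that is,
$$2k(n-1)\le3e(4-e).\tag{5.1}$$

**Step 3: arithmetic.** The left side is nonnegative and $e\ge0$ is even, so $e\in\{0,2,4\}$; recall $d=2n-k-3e>0$.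

- If $e=0$ or $e=4$, the right side is $0$, so $n=1$ and $d=2-k-3e\le0$, a contradiction.
- If $e=2$, then $k(n-1)\le6$ with $k\ge2$, so $n\le4$ and $d=2n-k-6\le8-2-6=0$, a contradiction.

So $D$ is nef. By (2.1), $\widehat\alpha(I_{\mathcal K})\ge\frac{13}2$, and Section 2.1 gave $\widehat\alpha(I_{\mathcal K})\le\frac{13}2$. This proves Theorem 2. $\blacksquare$

**Remark.** For nefness alone the weaker inequality (4.2) suffices. We have $(K_X-M)\cdot C=L\cdot C+21a$, and $21a=3n-\frac92k-12e$ by (2.3). So (4.2) reads $2kn+3e^2+\frac52k\le3n$, which is impossible for $k\ge2$, $n\ge1$. In the terms of Section 2.4, adjunction contributed $7n$ against $-2kn\le-4n$; subtracting $M$, with $M\cdot D=56$, lowers $7n$ to $3n$, and the gain of $E_4$ lowers it to $0$. For $C_s$, $L\cdot C_s=4$ and $C_s^2+L\cdot C_s=-8-56s<0$.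

## 6. The quotient $Z$ of $X$ and its fibers over $\mathbb P^1$

We now want all curves orthogonal to $D$. Then $k=0$, and inequalities no longer decide. Instead we look at the quotient by $G$, where the pencil becomes a family of rational curves.

**Step 1: curves fixed pointwise.** This is needed to compute ramification. We list the eigenvalues of the nontrivial elements of $\widetilde G$. An involution in $\mathrm{SL}_3$ has $(1,-1,-1)$. Since Sylow subgroups are conjugate, an element of order $3$ lies in the stabilizer $S_3$ of a triple point, and an element of order $4$ in the dihedral stabilizer of a quadruple point; on $V=\mathbb Cv\oplus U$ these have eigenvalues $(1,\omega,\omega^2)$, with $\omega$ here a primitive cube root of unity, and $(1,i,-i)$. (They have determinant $1$, so they do represent the elements in $\widetilde G$.) An element of order $7$ is conjugate to its square, so its eigenvalue set is stable under squaring. Not all eigenvalues are $1$, so they are $(\zeta,\zeta^2,\zeta^4)$ for a primitive $7$th root of unity $\zeta$. So only involutions fix a plane curve pointwise, namely their mirror, and each line of $\mathcal K$ is the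 mirror of one involution. On the exceptional curve over $[v]$, identified with $\mathbb P(U)$, an element of $W_v$ acts trivially if and only if it is scalar on $U$. By Schur the scalars form the center of $W_v$, which is $\{\pm1\}$ at a quadruple point and trivial at a triple point. Hence the curves in $X$ fixed pointwise by a nontrivial element of $G$ are the components of $A$ and $E_4$, each with generic stabilizer of order $2$.

**Step 2: contraction and quotient.** The $21$ components $\ell$ of $A$ are disjoint, because all points where lines of $\mathcal K$ meet were blown up, and $\ell^2=A^2/21=-7$. By Artin they can be contracted, $X\to\overline X$, to a projective surface with rational, hence $\mathbb Q$-factorial, singularities. $G$ acts on $\overline X$. Put $Z=\overline X/G$, a normal projective $\mathbb Q$-factorial surface. As the $\ell$ lie in a fiber and $\varphi$ is invariant, $\varphi$ induces $\rho:Z\to\mathbb P^1$.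

**Step 3: the general fiber of $\rho$ is $\mathbb P^1$.** A general fiber $F$ of $\varphi$ is smooth (perhaps disconnected) and disjoint from $A$. It meets $E_4$ transversally in $6\cdot126=756$ points with stabilizer of order $2$, and it avoids all other points with nontrivial stabilizer, since outside $A\cup E_4$ these are finitely many. Its canonical degree is $F\cdot K_X=6(-84+126+28)=420$. Riemann–Hurwitz for $F\to F/G$ gives
$$420=168\deg K_{F/G}+756,\qquad\deg K_{F/G}=-2 .$$
$F/G$ is the general fiber of $\rho$. By Stein factorization its components have the same genus $g$, so $c(2g-2)=-2$ for $c$ components, and $g=0$, $c=1$. So the general fiber is $\mathbb P^1$, and all fibers of $\rho$ are connected.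

**Step 4: the fibers over $p_2,p_3,p_7$.** By Step 1, $\overline X\to Z$ is unramified along $G_2,G_3,B$, and the images of these curves are irreducible because $G$ permutes their components transitively. By (3.1), the fiber of $\rho$ over $p_m$ is $m$ times an irreducible curve, for $m=2,3,7$; the curve $A$ has become points.

**Step 5: $\varphi$ on a component of $E_3$.** Let $E$ be such a component; its stabilizer $S_3$ acts faithfully on $E\cong\mathbb P^1$ by Step 1. The two fixed points of the elements of order $3$ form one orbit, the six fixed points of the three involutions form two orbits of size $3$, and all other orbits have size $6$. So $E\to E/S_3$ is branched over exactly three points. The $S_3$-invariant map $\varphi|_E$ has degree $6D'\cdot E=6$, so it is this quotient map. Over $p_2$ all ramification indices are divisible by $2$, and over $p_3$ by $3$, by (3.1). Over $p_7$ they are divisible by $2$, because $B\cdot E=0$, so $B$ is disjoint from $E$ and the fiber restricts to $2A|_E$. So $p_2,p_3,p_7$ are the three branch points, and $\varphi|_E$ is unramified elsewhere. Also $G_2\cdot E=3$ and $G_3\cdot E=2$, while orbits have size $2,3,6$.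 So $G_2\cap E$ is one orbit of three points, and $G_3\cap E$ one orbit of two points. At these points $G_2$ (respectively $G_3$) is smooth and transverse to $E$.

**Step 6: all other fibers of $\rho$ are irreducible of multiplicity $1$.** By Lemma 3.2, such a fiber of $\varphi$ is a combination of curves of classes $q_iD'$; distinct ones are disjoint since $D'^2=0$. Their images in $Z$ are disjoint irreducible curves, and the fiber of $\rho$ is connected, so there is only one. The fiber of $\varphi$ is $\mu\Gamma$, with $\Gamma\cdot E=q>0$. Then $\mu$ divides ramification indices of $\varphi|_E$, which are $1$ by Step 5, so $\mu=1$. Since $\overline X\to Z$ is unramified along $\Gamma$, the fiber of $\rho$ has multiplicity $1$.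

## 7. No further curve is orthogonal to $D$

### 7.1 A base change that removes the multiple fibers

Let $T\to\mathbb P^1$ be a Galois cover by a smooth projective curve, with group $K_0$, whose ramification index over $p_m$ is divisible by $m$ for $m=2,3,7$. Such covers exist: with $p_2,p_3,p_7$ finite, adjoin $42$nd roots of $\frac{t-p_2}{t-p_3}$ and $\frac{t-p_3}{t-p_7}$ to $\mathbb C(t)$. One may enlarge $\mathbb C(T)$ further to any Galois extension, since ramification indices multiply in towers.

Let $S$ be the normalization of $Z\times_{\mathbb P^1}T$, with $q:S\to Z$. It is irreducible, because the general fiber of $\rho$ is irreducible and every component of the fiber product dominates $Z$. $S/K_0\to Z$ is finite and birational onto a normal surface, so $S/K_0=Z$. Also $S=X_T/G$, where $X_T$ is the normalization of $\overline X\times_{\mathbb P^1}T$: the surface $X_T/G$ is normal and finite over $Z\times_{\mathbb P^1}T$, and the $G$-invariants of $\mathbb C(X)\otimes_{\mathbb C(t)}\mathbb C(T)$ are $\mathbb C(Z)\otimes_{\mathbb C(t)}\mathbb C(T)$.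

**Lemma 7.1.** $S\to T$ is a $\mathbb P^1$-bundle.

Proof. $S$ is a normal surface, hence Cohen–Macaulay; so $S\to T$ is flat and its fibers have no embedded points. We show that each fiber $S_x$ is generically reduced and irreducible. Let $r$ be the ramification index at $x$, and $\xi$ a local parameter at $x$ with $t=\xi^r$.

**Step 1: generically reduced.** Near a general point of a fiber of $\rho$ of multiplicity $m$, we have $m\mid r$ and, absorbing a unit, $t=g^m$ with $g$ a local coordinate. Then $\xi^r-g^m=\prod_{\zeta^m=1}(g-\zeta\xi^{r/m})$ up to sign. So the normalization consists of smooth branches $g=\zeta\xi^{r/m}$, on which $\xi=0$ is reduced. Since $S\to Z$ is finite, every component of $S_x$ maps onto the fiber of $\rho$, so this covers a general point of each.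

**Step 2: irreducible, for $x$ not over $p_2,p_3,p_7$.** Here $m=1$, and over a general point of the irreducible fiber of $\rho$ there is exactly one point of $S_x$. So $S_x$ is irreducible.

**Step 3: irreducible, for $x$ over $p_7$.** The purpose is to see that seven local sheets over $B$ are joined by monodromy around $A$. Write $r=7r'$. Let $\ell$ be a component of $A$; then $\ell\cdot B=18-16=2$. The stabilizer of $\ell$ is the centralizer of its involution, of order $168/21=8$. So it is a dihedral Sylow $2$-subgroup whose center is generated by that involution. The group acts on $\ell$ through its quotient by the center, which is $(\mathbb Z/2)^2$, faithfully by Section 6, Step 1. Point stabilizers of a finite group acting faithfully on $\mathbb P^1$ are cyclic, so $(\mathbb Z/2)^2$ has no fixed point on $\ell$. Hence the invariant divisor $B|_\ell$ of degree $2$ consists of two distinct points, at which $B$ is smooth and transverse to $\ell$. Near such a point there are coordinates with $A=\{a=0\}$, $B=\{b=0\}$ and $t=a^2b^7$. Over $\{b=0,a\ne0\}$, the normalization of $\xi^{7r'}=a^2b^7$ has seven branches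
$$\xi^{r'}=\zeta a^{2/7}b,\qquad\zeta^7=1,$$
each smooth with coordinates $(a,\xi)$, and on each $\xi=0$ maps isomorphically to $b=0$. Going once around $a=0$ multiplies $a^{2/7}$ by $e^{4\pi i/7}$, so the seven sheets are permuted transitively. Let $B_1$ be a component of $B$. It meets $A$, because $A\cdot B=42>0$ and all components of $B$ meet $A$ equally. Over a suitable dense open subset of $B_1$, the fiber of $X_T$ over $x$ is a seven-sheeted covering. It is connected, since the base is connected and monodromy near one puncture is already transitive. So the preimage of $B_1$ is irreducible. As $G$ permutes the components of $B$ transitively, the quotient $S_x$ is irreducible.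

**Step 4: irreducible, for $x$ over $p_m$, $m\in\{2,3\}$.** Here we use a section. The stabilizer $K_x\subset K_0$ permutes the components of $S_x$ transitively, since $S_x/K_x$ is the irreducible fiber of $\rho$. The image $\varepsilon\subset Z$ of $E_3$ is irreducible of degree $6D'\cdot E_3/168=1$ over $\mathbb P^1$, since generic stabilizers on $E_3$ are trivial. So $\varepsilon$ is a section of $\rho$. Pulled back to the generic point of $T$ and extended, it gives a $K_0$-invariant section of $S\to T$. The section meets $S_x$ in a point $y$ fixed by $K_x$. Points of $X_T$ over $y$ lie over $E_3\cap G_m$, where $G_m$ is smooth by Section 6, Step 5, so $t=g^m$ with $g$ a local coordinate. As in Step 1, $X_T$ is smooth there with smooth fiber over $x$. $G$ permutes these points of $X_T$ transitively, so the germ of $S_x$ at $y$ is the image of one irreducible germ, hence irreducible. Thus only one component of $S_x$ contains $y$. It is $K_x$-stable, because $y$ is fixed, so by transitivity it is the only component.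

**Step 5: conclusion.** Every fiber is integral. The general one is $\mathbb P^1$, and by flatness every fiber has $\chi(\mathcal O)=1$, so arithmetic genus $0$; an integral curve of arithmetic genus $0$ is $\mathbb P^1$. Hence $S\to T$ is smooth with fibers $\mathbb P^1$, and it has a section, so it is a $\mathbb P^1$-bundle. $\square$

### 7.2 Disjoint sections

Suppose $C\ne A$ is $G$-irreducible with $D\cdot C=0$.

**Step 1: the degree of $C$ over the base is at least $3$.** As in Section 5, the numbers $D\cdot E_4,D\cdot E_3,D\cdot B,D\cdot D'$ are positive. So $C\ne E_3,E_4,B$ and $C$ is in no fiber. In (2.3) we have $k=0$, $n\ge1$, $e\ge0$, so $d=2n-3e$ and $a=(n-4e)/7$. By (1.1), $d\ge4$, so $n\ge2$. If $n=2$, then $e=0$ and $a=\frac27$, which is not an integer. So $n\ge3$.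

**Step 2: descend $D$ to $Z$.** Since $D\cdot\ell=0$ for each $\ell$, $D$ is the pullback of a $\mathbb Q$-Cartier class $\overline D$ on $\overline X$: the pullback of the push-forward is $D+\sum c_\ell\ell$, it is orthogonal to each $\ell$, and $\ell^2\ne0$, so $c_\ell=0$. As $D$ is $G$-invariant, $D_Z=\frac1{168}\mathrm{pr}_*\overline D$, where $\mathrm{pr}:\overline X\to Z$, pulls back numerically to $\overline D$. So $D_Z$ is nef with $D_Z^2=0$, and it is positive on the fibers of $\rho$ because $D\cdot D'>0$. Let $C_Z$ be the image of $C$. Then $D_Z\cdot C_Z=0$. Generic stabilizers on $C$ are trivial, so $C_Z$ has degree $6D'\cdot C/168=n$ over $\mathbb P^1$.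

**Step 3: $C_Z$ becomes $n$ disjoint sections.** Choose $T$ as in Section 7.1 such that $\mathbb C(T)$ also contains the Galois closure of $\mathbb C(C_Z)/\mathbb C(\mathbb P^1)$. All components of $q^{-1}(C_Z)$ are conjugate under $K_0$, hence horizontal. Over the generic point of $T$ they become $n$ distinct rational points. So $q^{-1}(C_Z)$ consists of $n$ distinct sections $s_1,\dots,s_n$ of $S\to T$. The class $q^*D_Z$ is nef and has intersection $0$ with $q^*C_Z$, a positive multiple of $\sum s_i$; so $q^*D_Z\cdot s_i=0$ for each $i$. Now $N^1(S)_{\mathbb R}$ is a plane with form of signature $(1,1)$, and $q^*D_Z\ne0$ is isotropic, so its orthogonal complement is the line it spans. Thus each $s_i$ is proportional to $q^*D_Z$, whence $s_i\cdot s_j=0$, and the sections are pairwise disjoint.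

**Step 4: $S\cong T\times\mathbb P^1$.** Since $n\ge3$, three disjoint sections of the $\mathbb P^1$-bundle can be sent to $0,1,\infty$ in each fiber, by a unique isomorphism that varies algebraically.

### 7.3 A finite group that does not exist

**Step 1: the action is a product action.** $K_0$ acts on $T\times\mathbb P^1$ over its action on $T$: $\gamma(x,y)=(\gamma x,R_\gamma(x)y)$ with $R_\gamma:T\to\mathrm{PGL}_2$ a morphism. $T$ is complete and $\mathrm{PGL}_2$ is affine, so $R_\gamma$ is constant, and $\gamma\mapsto R_\gamma$ is a homomorphism $K_0\to\mathrm{PGL}_2(\mathbb C)$. Let $K_1$ be its kernel, $Q\cong K_0/K_1$ its image, and $T_1=T/K_1$. Then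
$$Z=(T_1\times\mathbb P^1)/Q,\qquad T_1/Q=\mathbb P^1 .$$

**Step 2: multiplicities determine the branching.** For $x\in T_1$ the group $Q_x$ acts faithfully on $\{x\}\times\mathbb P^1$. So for general $y$ the point $(x,y)$ has trivial stabilizer, and $T_1\times\mathbb P^1\to Z$ is étale there. Hence the fiber of $Z$ through its image has multiplicity $|Q_x|$, the ramification index of $T_1\to\mathbb P^1$ at $x$. By Section 6, $T_1\to\mathbb P^1$ is a Galois cover with group $Q$ branched exactly over $p_2,p_3,p_7$, with indices $2,3,7$.

**Step 3: contradiction.** By the structure of the fundamental group of $\mathbb P^1$ minus three points, $Q$ is generated by elements $x_2,x_3,x_7$ of orders $2,3,7$ with product $1$. In the abelianization, $x_7^{-1}=x_2x_3$ has order dividing both $7$ and $6$, so it is trivial; then $x_2=x_3^{-1}$ has order dividing $2$ and $3$, so it is trivial. So $Q$ is a nontrivial perfect finite subgroup of $\mathrm{PGL}_2(\mathbb C)$. The finite subgroups are cyclic, dihedral, $A_4$, $S_4$, $A_5$, so $Q\cong A_5$. But $A_5$ has no element of order $7$. So no such $C$ exists.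

**Step 4: the statements of Theorem 3.** The $G$-orbit of an irreducible curve orthogonal to $D$ is a $G$-irreducible curve orthogonal to $D$, hence $A$; and $D\cdot\ell=0$ for each line. Now let $\Delta$ be an effective divisor of class $jD$ with $j>0$, or of class $\frac{13m}2H-m(E_4+E_3)$ with $m\ge1$. In both cases $D\cdot\Delta=0$. Since $D$ is nef, every component of $\Delta$ is orthogonal to $D$, so $\Delta$ is supported on $A$ and $\sum_{g\in G}g\Delta=cA$. Then $168$ times the class of $\Delta$ is a multiple of $21H-4E_4-3E_3$. Neither $28H-2E_4-5E_3$ nor $\frac{13}2H-E_4-E_3$ is proportional to it. So no such $\Delta$ exists: no positive multiple of $D$ is effective, and equality never holds in (2.1). Hence $\alpha(I_{\mathcal K}^{(m)})>\frac{13}2m$ for all $m\ge1$. $\blacksquare$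

## 8. Three octics and the asymptotic resurgence 16/13

**Definition (asymptotic resurgence).** $\rho_a(I)$ is the supremum of the ratios $m/r$ such that $I^{(mt)}\not\subset I^{rt}$ for all $t\gg0$. Let $\omega(I)$ be the largest degree of a minimal generator of $I$.

For instance, if $I=(x,y)$ is the ideal of one point, then $I^{(m)}=I^m$. So $I^{(mt)}\not\subset I^{rt}$ exactly when $m<r$, and $\rho_a(I)=1$.

Put $R=\mathbb C[x,y,z]$ and consider the three $2\times2$ minors of the matrix with rows $\nabla\Phi_4,\nabla\Phi_6$. They are octics. They are not all zero, because $\Phi_4,\Phi_6$ are algebraically independent.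

**Step 1: the minors have no common factor.** This makes the scheme they define zero-dimensional. The span of the minors is $\widetilde G$-stable, so their gcd is a $\widetilde G$-eigenvector, hence $\widetilde G$-invariant, of degree at most $8$. Odd-degree invariants vanish on $21$ lines, so a nonconstant gcd is a multiple of $\Phi_4$, $\Phi_6$ or $\Phi_4^2$; in each case it is divisible by $\Phi_4$ or $\Phi_6$. We have $\Phi_4\nmid\Phi_6$, as there is no invariant of degree $2$. Both forms are squarefree: otherwise the radical would be an invariant of smaller positive degree, which does not exist for $\Phi_4$ and would be $\Phi_4\mid\Phi_6$ for $\Phi_6$. Suppose $\Phi_4$ divides the gcd. At a general point of $\{\Phi_4=0\}$ we have $\nabla\Phi_4\ne0$, so $\nabla\Phi_6=\lambda\nabla\Phi_4$ there. Euler's formula gives $6\Phi_6=4\lambda\Phi_4=0$, so $\Phi_4\mid\Phi_6$, a contradiction. In the same way, if $\Phi_6$ divides the gcd then $\Phi_6\mid\Phi_4$, which is impossible by degree.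

**Step 2: degree $49$.** The minors define a codimension-$2$ scheme. By Hilbert–Burch their ideal is saturated, with minimal resolution
$$0\to R(-11)\oplus R(-13)\to R(-8)^3,$$
where the syzygies are $\nabla\Phi_4$ and $\nabla\Phi_6$. The degree is $\frac{11^2+13^2-3\cdot8^2}2=49$.

**Step 3: the scheme is the set of $49$ points.** At a singular point $[v]$ of $\mathcal K$, the gradients of $\Phi_4$ and $\Phi_6$ at $v$ are $W_v$-invariant covectors. Since $U$ is irreducible and nontrivial, they vanish on $U$, so they are proportional and the minors vanish. A scheme of degree $49$ that contains these $49$ points equals their reduced union. Its saturated ideal is $I_{\mathcal K}$, so $I_{\mathcal K}$ is generated by three octics and $\alpha(I_{\mathcal K})=\omega(I_{\mathcal K})=8$.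

**Step 4: resurgence.** By Guardo–Harbourne–Van Tuyl, *Asymptotic resurgences for ideals of positive dimensional subschemes of projective space*, Adv. Math. 2013, Theorem 1.2, ideals of smooth subschemes satisfy
$$\frac{\alpha(I)}{\widehat\alpha(I)}\le\rho_a(I)\le\frac{\omega(I)}{\widehat\alpha(I)} .$$
The left inequality can be seen directly: if $\frac mr<\frac{\alpha(I)}{\widehat\alpha(I)}$, then $\alpha(I^{(mt)})/t\to m\widehat\alpha(I)<r\alpha(I)=\alpha(I^{rt})/t$, so $I^{(mt)}\not\subset I^{rt}$ for $t\gg0$. For $I_{\mathcal K}$ both ends equal $\frac8{13/2}$ by Theorem 2 and Step 3, so $\rho_a(I_{\mathcal K})=\frac{16}{13}$. $\blacksquare$
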